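\title{Highly connected matroids with decomposable foundation}

\begin{abstract}
The foundation of a matroid is the pasture that classifies its weak representations up to rescaling. It splits as a tensor product when the matroid is a direct sum or a $2$-sum, and one may ask whether $4$-connectivity forces it to be indecomposable. We show that it does not. Relaxing two dodecads in the binary matroid of the extended Golay code gives a $7$-connected matroid on $24$ elements with foundation $(\mathbb F_2\otimes\mathbb D)\otimes(\mathbb F_2\otimes\mathbb D)$, where $\mathbb D$ is the dyadic partial field. More generally, for all $k,m\ge1$ there is a $k$-connected matroid with foundation $\mathbb F_2\otimes\mathbb D^{\otimes m}$. Both results follow from a criterion that computes the foundation after relaxing circuit-hyperplanes of a binary matroid that are far apart from each other.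
\end{abstract}

\section{The question and the answer}\label{sec:intro}

\subsection{Pastures and foundations}

Let $v_e\in K^r$, $e\in E$, be finitely many vectors spanning $K^r$, where $K$ is a field, and let $M$ be their matroid. The function $\Delta(x_1,\dots,x_r)=\det(v_{x_1},\dots,v_{x_r})$ on $E^r$ is alternating, it is nonzero exactly on the bases of $M$, and it satisfies the three-term Pl\"ucker relations
\begin{equation}\label{eq:field}
\Delta(Iab)\Delta(Icd)-\Delta(Iac)\Delta(Ibd)+\Delta(Iad)\Delta(Ibc)=0
\end{equation}
for $I\in E^{r-2}$ and $a,b,c,d\in E$, where $Iab$ is the tuple $I$ followed by $a$ and $b$. (If the vectors in $I$ are dependent, all terms vanish; otherwise pass to the quotient by their span, where \eqref{eq:field} is an identity between $2\times2$ determinants.) A change of basis of $K^r$ multiplies $\Delta$ by a constant, and scaling the vectors $v_e$ multiplies $\Delta(x_1,\dots,x_r)$ by the product of the scaling factors. All of this uses only the multiplication of $K$ and the knowledge of which triples sum to zero. A pasture keeps exactly this much structure.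

A \emph{pasture} is a commutative monoid $P$ with an absorbing element $0$ such that $P^\times=P\setminus\{0\}$ is an abelian group, together with a set $N_P$, the \emph{nullset}, of formal sums $a+b+c$ of three elements of $P$ (unordered, repetitions allowed), such that
\begin{itemize}
\item[(P1)] $N_P$ is closed under multiplication by elements of $P$;
\item[(P2)] $a+0+0\in N_P$ if and only if $a=0$;
\item[(P3)] there is a unique $\epsilon\in P^\times$ with $1+\epsilon+0\in N_P$.
\end{itemize}
One writes $-1$ for $\epsilon$, $-a$ for $(-1)a$, and $a-b+c$ for $a+(-b)+c$. A \emph{morphism} $f\colon P\to Q$ is a multiplicative map with $f(0)=0$, $f(1)=1$ and $f(a)+f(b)+f(c)\in N_Q$ whenever $a+b+c\in N_P$.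

\begin{lemma}\label{lem:basic}
In every pasture $(-1)^2=1$, and for $u,v\in P^\times$ we have $u-v+0\in N_P$ if and only if $u=v$. A morphism sends units to units and $-1$ to $-1$.
\end{lemma}

\begin{proof}
Multiplying $1+\epsilon+0$ by $\epsilon^{-1}$ gives $1+\epsilon^{-1}+0\in N_P$, so $\epsilon^{-1}=\epsilon$ by (P3). By (P1), $u-v+0\in N_P$ is equivalent to $1+\epsilon v/u+0\in N_P$, that is, to $\epsilon v/u=\epsilon$. A morphism $f$ satisfies $f(u)f(u^{-1})=1$, and it sends $1+\epsilon+0$ to $1+f(\epsilon)+0$.
\end{proof}

A field is a pasture whose nullset consists of the triples with sum $0$. The same recipe applies to a partial field $G\cup\{0\}$, where $G$ is a group of units of a nonzero commutative ring with $-1\in G$; the example we need is the \emph{dyadic partial field} $\mathbb D=\{0\}\cup\{\pm2^k:k\in\mathbb Z\}\subset\mathbb Z[1/2]$. The pasture $\mathbb F_1^\pm=\{0,1,-1\}$ has only the null sums $0+0+0$ and $a+(-a)+0$. The Krasner hyperfield $\mathbb K=\{0,1\}$ has all sums except $1+0+0$ in its nullset. In $\mathbb K$ both $1+1+0$ and $1+1+1$ are null, so in a pasture two terms of a null sum need not determine the third.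 The proofs below have to do without this kind of cancellation.

Let $M$ be a matroid of rank $r$ on a finite set $E$, with set of bases $\mathcal B(M)$ and rank function $\operatorname{rk}$. A \emph{weak $P$-representation} of $M$ is an alternating function $\Delta\colon E^r\to P$ such that $\Delta(x_1,\dots,x_r)\ne0$ if and only if $\{x_1,\dots,x_r\}$ is a basis, and
\begin{equation}\label{eq:plucker}
\Delta(Iab)\Delta(Icd)-\Delta(Iac)\Delta(Ibd)+\Delta(Iad)\Delta(Ibc)\in N_P
\end{equation}
for all $I\in E^{r-2}$ and $a,b,c,d\in E$. We call \eqref{eq:plucker} the \emph{relation at $(I;a,b,c,d)$}. Two weak representations $\Delta,\Delta'$ are \emph{rescaling equivalent} if $\Delta'(x_1,\dots,x_r)=\gamma\,\Delta(x_1,\dots,x_r)\prod_s\delta(x_s)$ for some $\gamma\in P^\times$ and $\delta\colon E\to P^\times$. Composition with a morphism $P\to Q$ carries weak representations and rescaling classes along, so the set of rescaling classes is a functor of $P$. The \emph{foundation} $F_M$ is the pasture representing it: rescaling classes of weak $P$-representations of $M$ are in bijection with $\operatorname{Hom}(F_M,P)$, naturally in $P$.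

\begin{example}\label{ex:u24}
Let $M=U_{2,4}$ be four points on a line, and write $\Delta_{st}=\Delta(s,t)$. Using $\delta(2),\delta(3),\delta(4)$ we arrange $\Delta_{12}=\Delta_{13}=\Delta_{14}=1$, and a rescaling with $\gamma\,\delta(1)=1$ and $\delta(2)=\delta(3)=\delta(4)=1$ then gives $\Delta_{23}=1$. The remaining values $\Delta_{24},\Delta_{34}$ are determined by the cross ratios $x=\Delta_{12}\Delta_{34}/\Delta_{13}\Delta_{24}$ and $y=\Delta_{14}\Delta_{23}/\Delta_{13}\Delta_{24}$, which rescaling does not change. By Lemma~\ref{lem:reduce} below there is only one relation to impose, and it reads $x-1+y\in N_P$. So $\operatorname{Hom}(F_M,P)$ is the set of pairs $(x,y)$ of units with $x+y-1\in N_P$. The foundation records the quantities that survive rescaling and the three-term relations between them.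
\end{example}

\subsection{Tensor products and connectivity}

The \emph{tensor product} $P_1\otimes P_2$ is the coproduct in the category of pastures: $\operatorname{Hom}(P_1\otimes P_2,P)=\operatorname{Hom}(P_1,P)\times\operatorname{Hom}(P_2,P)$, naturally in $P$. An isomorphism $F_M\simeq P_1\otimes P_2$ therefore says that a rescaling class of representations of $M$ consists of two choices that do not constrain each other.

Some factors involve no choice at all. A pasture $Q$ is a \emph{quotient of $\mathbb F_1^\pm$} if each of its elements lies in $\{0,1,-1\}$; examples are $\mathbb F_1^\pm$, $\mathbb F_2$, $\mathbb F_3$ and $\mathbb K$. By Lemma~\ref{lem:basic} the set $\operatorname{Hom}(Q,P)$ has at most one element, so $Q\otimes Q\simeq Q$; and $\operatorname{Hom}(\mathbb F_1^\pm,P)$ has exactly one element, so $P'\otimes\mathbb F_1^\pm\simeq P'$ for every pasture $P'$. A tensor product $P_1\otimes P_2$ is called \emph{non-trivial} if neither factor is a quotient of $\mathbb F_1^\pm$. A pasture is \emph{decomposable} if it is isomorphic to a non-trivial tensor product, and \emph{indecomposable} otherwise.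

On the matroid side, put $\lambda(X)=\operatorname{rk}(X)+\operatorname{rk}(E\setminus X)-r$ for $X\subseteq E$. This number measures how much the spans of $X$ and of its complement overlap. A \emph{$j$-separation} is a partition $(X,Y)$ of $E$ with $|X|,|Y|\ge j$ and $\lambda(X)\le j-1$, and $M$ is \emph{$k$-connected} (in the sense of Tutte) if it has no $j$-separation for any $j<k$. Being $2$-connected is the same as being connected, that is, any two elements lie in a common circuit. A circuit $X$ with $|X|=j\le|E|/2$ has $\lambda(X)\le\operatorname{rk}(X)=j-1$ and gives a $j$-separation, so a large highly connected matroid has no small circuits.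

The following facts are known.
\begin{itemize}
\item[(i)] If $M$ is a direct sum $M_1\oplus M_2$ or a $2$-sum $M_1\oplus_2M_2$, then $F_M\simeq F_{M_1}\otimes F_{M_2}$.
\item[(ii)] The foundation of a $3$-connected quaternary matroid is indecomposable.
\item[(iii)] There is a $3$-connected ternary matroid with foundation $\mathbb D\otimes\mathbb D$.
\end{itemize}
In (i) the independent choices live on the two sides of a separation of low order, and (ii) shows that within one class of matroids the absence of such separations removes all decompositions. By (iii), $3$-connectivity is not enough in general, but one could hope that $3$-separations account for the remaining decompositions. This leads to the following question of Baker, Lorscheid and Zhang \cite{BLZ}.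

\begin{quote}
\emph{Is the foundation of every $4$-connected matroid indecomposable?}
\end{quote}

\subsection{Results}

The answer is no. Our examples are obtained by relaxation. We write $X-x+y$ for $(X\setminus\{x\})\cup\{y\}$. A \emph{circuit-hyperplane} of a matroid $M$ of rank $r$ is a set $H$ that is both a circuit (a minimal dependent set) and a hyperplane (a maximal set of rank $r-1$); it has $r$ elements. Equivalently, $H\ne E$ is an $r$-set that is not a basis while $H-x+y$ is a basis for all $x\in H$ and $y\notin H$. Declaring $H$ to be a basis gives a matroid again \cite[Prop.~1.5.14]{Oxley}; this is \emph{relaxing} $H$. By the second description every other circuit-hyperplane of $M$ remains one after $H$ is relaxed. So any set $\mathcal H$ of circuit-hyperplanes can be relaxed, and the result $M_{\mathcal H}$ has $\mathcal B(M_{\mathcal H})=\mathcal B(M)\cup\mathcal H$. Adding bases does not decrease ranks and keeps the total rank, so \emph{relaxation does not decrease $\lambda$}: if $M$ is $k$-connected, so is $M_{\mathcal H}$.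

The extended binary Golay code is a $12$-dimensional subspace of $\mathbb F_2^{24}$; the supports of its $2576$ words of weight $12$ are called \emph{dodecads}. The facts we use about it are recalled in Section~\ref{sec:golay}.

\begin{theorem}\label{thm:golay}
Let $M$ be the binary matroid of rank $12$ on $24$ elements represented by the columns of a generator matrix of the extended binary Golay code, and let $\mathcal H$ be any set of $m$ dodecads, $m\le2575$. Then the dodecads are circuit-hyperplanes of $M$, and $M_{\mathcal H}$ is a $7$-connected matroid with $F_{M_{\mathcal H}}\simeq\mathbb F_2\otimes\mathbb D^{\otimes m}$. For $m\ge2$ this pasture is decomposable; for $m=2$ it is $(\mathbb F_2\otimes\mathbb D)\otimes(\mathbb F_2\otimes\mathbb D)$.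
\end{theorem}

A $7$-connected matroid is $4$-connected, so the case $m=2$ answers the question. The number $4$ plays no role.

\begin{theorem}\label{thm:arbitrary}
For all $k,m\ge1$ there is a $k$-connected matroid whose foundation is isomorphic to $\mathbb F_2\otimes\mathbb D^{\otimes m}$.
\end{theorem}

Thus no level of connectivity forces indecomposability or bounds the number of non-trivial tensor factors. The reason is that connectivity concerns partitions of the ground set, while the independent choices in our examples sit on \emph{bases}. Relaxing $H$ creates one new unknown, the value $\Delta(H)$. The six $r$-sets in a relation \eqref{eq:plucker} share $r-2$ elements, so two relaxed sets with small intersection never meet in a relation, and their values are chosen independently. One has to make sure that the rest of $\Delta$ stays rigid; this is where binary matroids and Fano planes enter.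

Section~\ref{sec:Q} describes $\mathbb F_2\otimes\mathbb D^{\otimes m}$ explicitly. Section~\ref{sec:cube} works out the smallest case and states the general criterion, Theorem~\ref{thm:criterion}, which is proved in Sections~\ref{sec:lemmas} and~\ref{sec:proof}. Sections~\ref{sec:golay} and~\ref{sec:random} verify its hypotheses for the Golay code and for random self-dual codes.

\section{The pastures $Q_m$}\label{sec:Q}

For $m\ge0$ let $Q_m$ be the pasture whose unit group is the free abelian group on $x_1,\dots,x_m$ and whose nullset consists of $0+0+0$, $u+u+0$ and $u+u+ux_s$ for $u\in Q_m^\times$ and $1\le s\le m$. This set is closed under multiplication, the only sum in it with two zeros is $0+0+0$, and the sums with exactly one zero are the $u+u+0$. So the axioms hold, with $-1=1$, and $Q_0=\mathbb F_2$. For a pasture $P$ let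
\[
T(P)=\{p\in P^\times:\ 1+1-p\in N_P\}
\]
be the set of units that can play the role of $2$.

\begin{proposition}\label{prop:Q}
The map $f\mapsto(f(x_1),\dots,f(x_m))$ identifies $\operatorname{Hom}(Q_m,P)$ with $T(P)^m$ if $-1=1$ in $P$, and $\operatorname{Hom}(Q_m,P)$ is empty otherwise. Moreover $Q_m\otimes Q_n\simeq Q_{m+n}$ and $Q_m\simeq\mathbb F_2\otimes\mathbb D^{\otimes m}$, and $Q_m$ is decomposable for $m\ge2$.
\end{proposition}

\begin{proof}
A morphism $f\colon Q_m\to P$ restricts to a group homomorphism on units, which is determined by arbitrary values $p_s=f(x_s)\in P^\times$. By (P1) it preserves the nullset if and only if $1+1+0$ and all $1+1+p_s$ lie in $N_P$. The first condition says $-1=1$, and then the others say $p_s\in T(P)$. This proves the first statement, and it shows $\operatorname{Hom}(Q_{m+n},P)=\operatorname{Hom}(Q_m,P)\times\operatorname{Hom}(Q_n,P)$ naturally in $P$, which is $Q_m\otimes Q_n\simeq Q_{m+n}$.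

Next we show $\operatorname{Hom}(\mathbb D,P)=T(P)$. If three units $\pm2^{k_1},\pm2^{k_2},\pm2^{k_3}$ sum to zero, divide by the smallest power of $2$ among them; by parity exactly two terms become $\pm1$, and the third is $\pm2^k$ with $k\ge1$. This forces $k=1$ and equal signs on the first two terms. So up to scaling the nonzero null sums of $\mathbb D$ are $1-1+0$ and $1+1-2$. The group $\mathbb D^\times$ is $\{\pm1\}\times\langle2\rangle$ with $\langle 2\rangle$ infinite cyclic, so by Lemma~\ref{lem:basic} a morphism is given by $-1\mapsto-1$ and $2\mapsto p$, subject only to $p\in T(P)$. Since $\operatorname{Hom}(\mathbb F_2,P)$ is a point if $-1=1$ and empty otherwise, $Q_m$ and $\mathbb F_2\otimes\mathbb D^{\otimes m}$ represent the same functor. Finally, $Q_m$ is infinite for $m\ge1$, so it is not a quotient of $\mathbb F_1^\pm$, and $Q_m\simeq Q_1\otimes Q_{m-1}$ is a non-trivial tensor product for $m\ge2$.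
\end{proof}

The factorization $Q_1\simeq\mathbb F_2\otimes\mathbb D$ is trivial in the sense of Section~\ref{sec:intro}, which is why we need two relaxations.

\begin{remark}\label{rem:nofield}
For $m\ge1$ there is no morphism from $Q_m$ to a field, since $-1=1$ and $1+1+p=0$ force $p=0$. So a matroid with foundation $Q_m$, $m\ge1$, is not representable over any field.
\end{remark}

\section{Relaxing the cube, and the criterion}\label{sec:cube}

\subsection{The cube}

Let $E=\{0,1\}^3$ and $v_e=(1,e)\in\mathbb F_2^4$, and let $M$ be the binary matroid of these eight vectors, the affine geometry $AG(3,2)$. Any three of the vectors are independent, since the sum of two is nonzero and the sum of three has first coordinate $1$. So a $4$-set is dependent exactly when it sums to zero. Any three points determine the fourth, so there are $\binom83/4=14$ such sets, and these are the $14$ affine planes $\{e:f(e)=c\}$ with $f\neq0$ linear and $c\in\mathbb F_2$. Each plane is a circuit whose span contains no further point, hence a circuit-hyperplane. Let $H_0$ and $H_1$ be the planes of points with even and with odd coordinate sum.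

\emph{Relaxing both $H_0$ and $H_1$.} Read the vectors $v_e$ over $\mathbb Q$. Their determinants are integers that reduce to the binary ones, so they are nonzero on the bases of $M$. They vanish on the twelve planes $e_s=c$, $e_s=e_t$, $e_s+e_t=1$, which are also planes over $\mathbb Q$. On $H_0$ the determinant is $\pm\det(110,101,011)=\pm2$, and the same holds for $H_1$ by the reflection $e_1\mapsto1-e_1$. So the rational cube represents $M_{\{H_0,H_1\}}$.

\emph{Looking from a point.} Modulo $v_{000}=(1,0,0,0)$ the other seven points become the seven nonzero $0$--$1$ vectors of length $3$, which we label as in Figure~\ref{fig:fano}. Over $\mathbb F_2$ they form the Fano plane $F_7$. Over $\mathbb Q$ the six straight lines of the figure remain dependent, while $\{a,b,g\}$, which is $H_0$ without $000$, becomes a basis; this is the non-Fano matroid $F_7^-$. Write $[xyz]$ for the integer determinant, with $s$ in place of $p_s$. Then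
\[
[gab]=-2,\quad[g01]=1,\quad[ga0]=-1,\quad[gb1]=1,\quad[ga1]=1,\quad[gb0]=1,
\]
and the relation $[gab][g01]-[ga0][gb1]+[ga1][gb0]=0$ reads $-2+1+1=0$. Its last two terms are \emph{equal}. Lemma~\ref{lem:harmonic} shows that the six straight lines force this equality in every pasture. With $u=[ga1][gb0]$ the relation then says $[gab][g01]+u+u\in N_P$, and this has two consequences. In $F_7$, where $[gab]=0$, it says $-1=1$. In $F_7^-$ it says $1+1+p\in N_P$ for the unit $p=[gab][g01]/u$, so that $-p\in T(P)$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw (-2,0)--(2,0)--(0,3.464)--cycle;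
\draw (-2,0)--(1,1.732);
\draw (2,0)--(-1,1.732);
\draw (0,3.464)--(0,0);
\draw[dashed] (0,1.155) circle (1.155);
\fill (-2,0) circle (2pt) node[below left] {$p_0=100$};
\fill (2,0) circle (2pt) node[below right] {$p_1=010$};
\fill (0,3.464) circle (2pt) node[above] {$p_2=001$};
\fill (0,0) circle (2pt) node[below] {$a=110$};
\fill (-1,1.732) circle (2pt) node[left] {$b=101$};
\fill (1,1.732) circle (2pt) node[right] {$g=011$};
\fill (0,1.155) circle (2pt) node[above right] {$p_3$};
\end{tikzpicture}
\caption{The seven nonzero vectors of $\mathbb F_2^3$, with $p_3=111$. In the Fano matroid $F_7$ the dependent triples are the six straight lines and the dashed circle $\{a,b,g\}$. In the non-Fano matroid $F_7^-$ the circle is relaxed to a basis.}\label{fig:fano}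
\end{figure}

\emph{Relaxing only $H_0$.} Let $M'=M_{\{H_0\}}$. Looking from $000\in H_0$ we see $F_7^-$. Looking from a point of $H_1$ we see $F_7$, because no relaxed set contains that point. So a weak $P$-representation of $M'$ forces both $-1=1$ and a solution of $1+1+p\in N_P$; by Proposition~\ref{prop:Q} this is a morphism $Q_1\to P$. Conversely, the function that is $1$ on the bases of $M$ and $x_1$ on $H_0$ is a weak $Q_1$-representation of $M'$. Indeed, a relation not involving $H_0$ has $0$ or $2$ nonzero terms, by \eqref{eq:field} over $\mathbb F_2$, and they equal $1$. A relation involving $H_0=\{j,g,a,b\}$ can be written with $I=(j,g)$ and $c,d\in H_1$; it reads $0+1+1$ if $c+d=j+g$ and $x_1+1+1$ otherwise.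

What remains is to show that every weak representation $\Delta$ of $M'$ is equivalent to an image of this one. The natural plan is to forget the value $\Delta(H_0)$ and to use the rigidity of the binary matroid $M$. The difficulty is that a relation $w+u+u'\in N_P$ with $w$ a multiple of $\Delta(H_0)$ has to be replaced by $0+u+u'\in N_P$, which does not follow from it. It follows again from the equality of two terms in Lemma~\ref{lem:harmonic}. The outcome is $F_{M'}\simeq Q_1$, a case of Theorem~\ref{thm:criterion}.

\subsection{The criterion}

In higher rank, looking from a point of $H$ is replaced by passing to the quotient by $r-3$ elements of $H$. For $J\subseteq E$ we write $\langle J\rangle$ for the span of the $v_j$, $j\in J$.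

\begin{lemma}\label{lem:local}
Let $M$ be a binary matroid of rank $r\ge3$ given by vectors $v_e\in\mathbb F_2^r$, let $H$ be a circuit-hyperplane, and let $H=J\sqcup\{a,b,g\}$ with $|J|=r-3$. Write $\bar e$ for the image of $v_e$ in $V=\mathbb F_2^r/\langle J\rangle$. Then $\dim V=3$, the vectors $\bar a,\bar b,\bar g$ are the three nonzero elements of a plane $W\subset V$, and $\bar e$ lies in the four-element set $V\setminus W$ for every $e\notin H$. For a triple $T\subseteq E\setminus J$, the set $J\cup T$ is a basis of $M$ if and only if the images of the elements of $T$ form a basis of $V$.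
\end{lemma}

\begin{proof}
Proper subsets of the circuit $H$ are independent. This gives $\dim V=3$, the last statement, and the independence of $\bar a,\bar b$. The vectors of a binary circuit sum to zero, so $\bar g=\bar a+\bar b$. The preimage of $W=\langle\bar a,\bar b\rangle$ is $\langle H\rangle$, which contains no $v_e$ with $e\notin H$ because $H$ is a hyperplane.
\end{proof}

\begin{theorem}\label{thm:criterion}
Let $M$ be a connected binary matroid of rank $r\ge3$ on $E$, given by vectors $v_e\in\mathbb F_2^r$. Let $\mathcal C$ be a set of circuit-hyperplanes of $M$ such that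
\begin{itemize}
\item[(a)] $|H\cap H'|\le r-4$ for distinct $H,H'\in\mathcal C$;
\item[(b)] for all $H\in\mathcal C$ and $J\subset H$ with $|J|=r-3$, the vectors $v_e$, $e\in E\setminus H$, take four distinct values modulo $\langle J\rangle$.
\end{itemize}
Then for every proper subset $\mathcal H\subsetneq\mathcal C$ with $|\mathcal H|=m$ we have $F_{M_{\mathcal H}}\simeq Q_m\simeq\mathbb F_2\otimes\mathbb D^{\otimes m}$.
\end{theorem}

By Lemma~\ref{lem:local}, condition (b) says that modulo $\langle J\rangle$ we see a full Fano plane, and condition (a) says that from $J$ no other member of $\mathcal C$ is visible. The cube with $\mathcal C=\{H_0,H_1\}$ satisfies (a), because $H_0\cap H_1=\emptyset$, and (b), because $v_c+v_{c'}$ has first coordinate $0$ and so is not $v_j$. It also shows what the hypotheses are for. Recall that a matroid representable over $\mathbb Q$ cannot have foundation $Q_m$, because $-1\ne1$ in $\mathbb Q$.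
\begin{itemize}
\item \emph{Properness.} For $\mathcal H=\mathcal C=\{H_0,H_1\}$ the conclusion fails, since $M_{\mathcal H}$ is the rational cube. An unrelaxed member of $\mathcal C$ is what forces $-1=1$.
\item \emph{Condition (b).} Delete $g$ from the Fano plane of Figure~\ref{fig:fano} and take $\mathcal C=\{\{a,p_0,p_1\}\}$, $\mathcal H=\emptyset$. Only three values occur outside the circuit-hyperplane, and the conclusion fails, since the six remaining $0$--$1$ vectors represent this connected binary matroid over $\mathbb Q$.
\item \emph{Condition (a).} If two planes $Iab$ and $Icd$ of $AG(3,2)$ through the same pair $I$ are relaxed, the product of their values is a term of the relation at $(I;a,b,c,d)$, so the two unknowns are coupled.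
\end{itemize}

\begin{example}\label{ex:twelve}
The criterion gives a decomposable foundation already in rank $4$. Let $E$ be the set of the twelve vectors $v\in\mathbb F_2^4$ with $(v_1,v_2)\ne(0,0)$, and let $\mathcal C$ consist of the three $4$-sets on which $(v_1,v_2)$ equals $(0,1)$, $(1,0)$, $(1,1)$. Each of them sums to zero, has all triples independent, and is the intersection of $E$ with one of the hyperplanes $v_1=0$, $v_2=0$, $v_1+v_2=0$; so it is a circuit-hyperplane, and (a) holds because the three sets are disjoint. The complement of $H\in\mathcal C$ consists of all eight vectors outside $\langle H\rangle$, which take four values modulo a point of $H$; this is (b). Two elements $u,v$ lie in a common member of $\mathcal C$ or in the circuit $\{u,v,u+v\}$, so the matroid is connected. Relaxing two members of $\mathcal C$ gives foundation $Q_2$. But the circuits $\{u,v,u+v\}$ survive and give $3$-separations, so this matroid is not $4$-connected. For a counterexample we need a binary matroid that has no small circuits and still satisfies (b); coding theory supplies it.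
\end{example}

\section{A harmonic identity and the rigidity of binary matroids}\label{sec:lemmas}

We first reduce the number of relations to be considered.

\begin{lemma}\label{lem:reduce}
Let $\Delta\colon E^r\to P$ be alternating and zero on tuples with a repeated entry. Whether the relation at $(I;a,b,c,d)$ holds does not depend on the order of the entries of $I$ or on the order of $a,b,c,d$, and it holds whenever the $r+2$ entries of $I,a,b,c,d$ are not all distinct.
\end{lemma}

\begin{proof}
Permuting $I$ changes both factors of each term by the same sign. Each of the transpositions $(a\,b)$, $(b\,c)$, $(c\,d)$ exchanges two terms of \eqref{eq:plucker} and multiplies the whole sum by $-1$; for instance $(a\,b)$ gives $-\Delta(Iab)\Delta(Icd)-\Delta(Ibc)\Delta(Iad)+\Delta(Ibd)\Delta(Iac)$. If $I$ has a repetition or meets $\{a,b,c,d\}$, all three terms vanish, because each of $a,b,c,d$ occurs in each term. If two of $a,b,c,d$ coincide, we may assume $a=b$, and the relation has the form $0-u+u$.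
\end{proof}

From now on all relations have distinct entries. If $-1=1$ in $P$, then $\Delta$ is a function on $r$-subsets of $E$, we read $Iab$ as the set $I\cup\{a,b\}$, and the three terms correspond to the three ways of splitting $\{a,b,c,d\}$ into two pairs.

\subsection{The harmonic identity}

In Figure~\ref{fig:fano} the points $p_0,\dots,p_3$ form a quadrangle with diagonal points $a,b,g$. Over a field the next lemma says that the lines joining $g$ to $a,b,p_0,p_1$ have cross ratio $-1$. In a pasture we cannot choose coordinates, but we can use those relations in which one term vanishes, since they are equations between products.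

\begin{lemma}\label{lem:harmonic}
Let $N$ be a matroid of rank $3$ on $\{a,b,g,p_0,p_1,p_2,p_3\}$ whose dependent triples are
\[
\{a,p_0,p_1\},\ \{a,p_2,p_3\},\ \{b,p_0,p_2\},\ \{b,p_1,p_3\},\ \{g,p_0,p_3\},\ \{g,p_1,p_2\}
\]
and possibly $\{a,b,g\}$, so that $N$ is $F_7$ or $F_7^-$. Let $[\,\cdot\cdot\cdot\,]$ be a weak $P$-representation of $N$, with $s$ written for $p_s$. Then $[ga0][gb1]=-[ga1][gb0]\neq0$.
\end{lemma}

\begin{proof}
Let $\{x,y,y'\}$ be one of the six listed lines and let $z,w$ be points off it. The relation at $(x;y,y',z,w)$ is $0-[xyz][xy'w]+[xyw][xy'z]\in N_P$. Two points of the Fano plane lie on only one line, so the four brackets are nonzero, and Lemma~\ref{lem:basic} gives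
\begin{equation}\label{eq:line}
\frac{[xyz]}{[xyw]}=\frac{[xy'z]}{[xy'w]}.
\end{equation}
In words, inside such a ratio we may slide $y$ along a line through $x$. Brackets are invariant under cyclic permutations and change sign under transpositions. None of the triples in the statement is a line of the Fano plane, so we may form $R=[ga0][gb1]/[ga1][gb0]$, and we have to show $R=-1$.

First we remove $g$. The lines $\{p_0,g,p_3\}$ and $\{p_1,g,p_2\}$ give $[0ga]/[0gb]=[03a]/[03b]$ and $[1ga]/[1gb]=[12a]/[12b]$, so
\[
R=\frac{[0ga]}{[0gb]}\cdot\frac{[1gb]}{[1ga]}=\frac{[03a][12b]}{[03b][12a]}=\frac{[a03]}{[a12]}\cdot\frac{[b12]}{[b03]}.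
\]
Now we remove $a$ and $b$, expressing both ratios through $\tau=[012][123]/[013][023]$. The lines $\{p_1,a,p_0\}$ and $\{p_3,a,p_2\}$ give
\[
\frac{[1a2]}{[1a3]}=\frac{[102]}{[103]}=\frac{[012]}{[013]},\qquad
\frac{[3a1]}{[3a0]}=\frac{[321]}{[320]}=\frac{[123]}{[023]}.
\]
Since $[a12]=-[1a2]$, $[1a3]=-[3a1]$ and $[3a0]=[a03]$, multiplying the two equations gives $[a12]/[a03]=\tau$. The lines $\{p_2,b,p_0\}$ and $\{p_3,b,p_1\}$ give
\[
\frac{[2b1]}{[2b3]}=\frac{[201]}{[203]}=-\frac{[012]}{[023]},\qquad
\frac{[3b2]}{[3b0]}=\frac{[312]}{[310]}=-\frac{[123]}{[013]}.
\]
Since $[b12]=[2b1]$, $[2b3]=-[3b2]$ and $[3b0]=[b03]$, multiplying the two equations gives $-[b12]/[b03]=\tau$. Hence $R=\tau^{-1}\cdot(-\tau)=-1$.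
\end{proof}

\subsection{Rigidity}

The next lemma is essentially the known statement on foundations of binary matroids in \cite{BL}; we give a direct proof.

\begin{lemma}\label{lem:binary}
Let $M$ be a binary matroid and $P$ a pasture with $-1=1$. Every weak $P$-representation $\Delta$ of $M$ is rescaling equivalent to the function that is $1$ on all bases.
\end{lemma}

\begin{proof}
A term of a relation is nonzero if and only if the corresponding term of \eqref{eq:field} over $\mathbb F_2$ is nonzero. Together with Lemma~\ref{lem:basic} this gives:
\begin{itemize}
\item[$(*)$] in each relation either all three terms vanish, or exactly two are nonzero and these two are equal.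
\end{itemize}
For a basis $B$ let $G_B$ be the bipartite graph on $B\sqcup(E\setminus B)$ in which $x\in B$ and $y\notin B$ are adjacent if $B-x+y$ is a basis, and put $A^B_{xy}=\Delta(B-x+y)/\Delta(B)$, which is nonzero exactly on edges. Rescaling multiplies $A^B_{xy}$ by $\delta(y)/\delta(x)$. This suffices to make $A^B$ equal to $1$ on a spanning forest, and the obstruction to doing so on all edges is the weight of cycles. For a cycle $Z=(x_1y_1x_2y_2\cdots x_ty_t)$ with $x_i\in B$ let
\[
w_B(Z)=\prod_{i=1}^tA^B_{x_iy_i}\big/A^B_{x_{i+1}y_i}\qquad(x_{t+1}=x_1);
\]
an edge contributes $A^B$ when it is traversed away from $B$ and $(A^B)^{-1}$ when it is traversed toward $B$.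

We need to know how $A$ changes with the basis. Let $B'=B-x_1+y_1$ be a basis, $u\in B-x_1$, $v\notin B$, $v\ne y_1$. The relation with $I=B\setminus\{x_1,u\}$ and the elements $x_1,u,y_1,v$ has, after division by $\Delta(B)^2$, the terms
\begin{equation}\label{eq:pivot}
\frac{\Delta(B'-u+v)}{\Delta(B)}=A^{B'}_{uv}A^B_{x_1y_1},\qquad A^B_{uy_1}A^B_{x_1v},\qquad A^B_{uv}A^B_{x_1y_1}.
\end{equation}

\emph{Claim: $w_B(Z)=1$ for all $B$ and $Z$.} We use induction on $t$, for all bases at once. For $t=2$ take $u=x_2$, $v=y_2$ in \eqref{eq:pivot}: the last two terms $A^B_{x_2y_1}A^B_{x_1y_2}$ and $A^B_{x_2y_2}A^B_{x_1y_1}$ are nonzero, hence equal by $(*)$, and this is $w_B(Z)=1$. Let $t\ge3$. If $Z$ has a chord, it splits $Z$ into two shorter cycles that traverse the chord in opposite directions, so their weights multiply to $w_B(Z)$ and we are done by induction. So let $Z$ be chordless, and take $u=x_i$, $v=y_j$ with $i,j\ge2$ in \eqref{eq:pivot}. On $Z$ the vertex $y_1$ is adjacent only to $x_1,x_2$, and $x_1$ only to $y_1,y_t$, so the middle term is nonzero only for $(i,j)=(2,t)$; in that case the last term vanishes, since $x_2$ is not adjacent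 to $y_t$. By $(*)$,
\[
A^{B'}_{x_iy_j}=A^B_{x_iy_j}\quad\text{for }(i,j)\ne(2,t),\qquad A^{B'}_{x_2y_t}=A^B_{x_2y_1}A^B_{x_1y_t}\big/A^B_{x_1y_1}\neq0.
\]
Thus $Z'=(x_2y_2\cdots x_ty_t)$ is a cycle of $G_{B'}$. Its closing edge, from $y_t$ to $x_2$, contributes $A^B_{x_1y_1}/A^B_{x_2y_1}A^B_{x_1y_t}$, which is the contribution of the path $y_tx_1y_1x_2$ to $w_B(Z)$. So $w_B(Z)=w_{B'}(Z')=1$, and the claim follows.

Fix a basis $B$. Choose $\delta$ successively along a spanning forest of $G_B$ so that $A^B=1$ on the forest, and then $\gamma$ so that $\Delta(B)=1$. Every other edge closes a cycle with the forest, so $A^B=1$ on all edges by the claim. Call a basis $B$ \emph{normal} if $\Delta(B)=1$ and $\Delta(B-x+y)\in\{0,1\}$ for all $x\in B$, $y\notin B$. If $B$ is normal, so is every basis $B'=B-x_1+y_1$. Indeed $\Delta(B')=1$, and we consider $B'-u+v$. If $u\ne y_1$ and $v\ne x_1$, the last two terms in \eqref{eq:pivot} lie in $\{0,1\}$, hence so does the first by $(*)$. If $u=y_1$, the set is $B-x_1+v$ or $B$. If $v=x_1$ and $u\neq y_1$, it is $B-u+y_1$. Any two bases are joined by a sequence of single exchanges, so all bases are normal.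
\end{proof}

\section{Proof of the criterion}\label{sec:proof}

Let $M,\mathcal C,\mathcal H$ be as in Theorem~\ref{thm:criterion}, let $M'=M_{\mathcal H}$, and index the generators $x_H$ of $Q_m$ by $H\in\mathcal H$. We construct a weak $Q_m$-representation of $M'$ and show that it is universal.

\medskip\noindent\textbf{Step 1: relations that involve $\mathcal H$.} Suppose one of the six sets in a relation is $H\in\mathcal H$. By Lemma~\ref{lem:reduce} we may assume $H=Iab$, and then $c,d\notin H$. The other five sets are different from $H$ and share the $r-2$ elements of $I$ with it, so by (a) they are not in $\mathcal H$; each of them is a basis of $M'$ if and only if it is a basis of $M$. The sets $Iac,Iad,Ibc,Ibd$ have the form $H-x+y$, so they are bases of $M$.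

\medskip\noindent\textbf{Step 2: the universal candidate.} Let $\Delta^{\mathrm{un}}$ be the $Q_m$-valued function on $r$-sets that is $1$ on $\mathcal B(M)$, $x_H$ on $H\in\mathcal H$, and $0$ elsewhere. A relation not involving $\mathcal H$ has $0$ or $2$ nonzero terms because $M$ is binary, and they equal $1$. By Step 1 a relation with $Iab=H\in\mathcal H$ reads $x_H+1+1$ or $0+1+1$, according to whether $Icd$ is a basis or not. So $\Delta^{\mathrm{un}}$ is a weak $Q_m$-representation of $M'$, and $f\mapsto f\circ\Delta^{\mathrm{un}}$ defines a map $\Phi_P$ from $\operatorname{Hom}(Q_m,P)$ to the rescaling classes of weak $P$-representations of $M'$, natural in $P$. We show that $\Phi_P$ is bijective. In Steps 3--6, $\Delta$ is a weak $P$-representation of $M'$.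

\medskip\noindent\textbf{Step 3: the harmonic identity around $H$.} Let $H\in\mathcal C$ and $H=J\sqcup\{a,b,g\}$, with the notation of Lemma~\ref{lem:local}. By (b) every element of $V\setminus W$ is the image of an element of $E\setminus H$. In particular there are $c,d\notin H$ with $\bar c+\bar d=\bar a$. We claim that for all such $c,d$, and any ordering of $J$,
\begin{equation}\label{eq:localharm}
\Delta(Jgac)\Delta(Jgbd)=-\Delta(Jgad)\Delta(Jgbc)\ne0.
\end{equation}
Put $p_0=c$, $p_1=d$, and use (b) to choose $p_2,p_3\notin H$ with images $\bar c+\bar b$ and $\bar c+\bar g$. The images of $p_0,\dots,p_3$ are $\bar c,\ \bar c+\bar a,\ \bar c+\bar b,\ \bar c+\bar g$, so $a,b,g,p_0,\dots,p_3$ map bijectively onto the nonzero vectors of $V$. Using $\bar a+\bar b+\bar g=0$ we find $\bar p_0+\bar p_1=\bar p_2+\bar p_3=\bar a$, $\bar p_0+\bar p_2=\bar p_1+\bar p_3=\bar b$ and $\bar p_0+\bar p_3=\bar p_1+\bar p_2=\bar g$. So the seven lines of $V$ are $\{a,b,g\}$ and the six triples of Lemma~\ref{lem:harmonic}, and for a triple $T$ of the seven elements $J\cup T$ is a basis of $M$ unless $T$ is a line. If $J\cup T\in\mathcal H$, then $|(J\cup T)\cap H|\ge r-3$,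 so $J\cup T=H$ by (a). Hence the triples $T$ with $J\cup T\in\mathcal B(M')$ are the bases of $F_7^-$ if $H\in\mathcal H$ and of $F_7$ if $H\notin\mathcal H$. The function $[xyz]=\Delta(Jxyz)$ is a weak $P$-representation of this matroid, since its relation at $(x;\cdot)$ is the relation of $\Delta$ at $(Jx;\cdot)$. Lemma~\ref{lem:harmonic} gives \eqref{eq:localharm}.

\medskip\noindent\textbf{Step 4: $-1=1$ in $P$.} Since $\mathcal H\ne\mathcal C$, there is $H\in\mathcal C\setminus\mathcal H$. Choose $J,a,b,g,c,d$ as in Step 3; this is possible because $r\ge3$. As $\Delta(Jgab)=0$, the relation at $(Jg;a,b,c,d)$ and Lemma~\ref{lem:basic} give $\Delta(Jgac)\Delta(Jgbd)=\Delta(Jgad)\Delta(Jgbc)$. Comparing with \eqref{eq:localharm} gives $-1=1$. In particular, if $-1\ne1$ in $P$, the source and the target of $\Phi_P$ are both empty. From now on $-1=1$.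

\medskip\noindent\textbf{Step 5: forgetting the values on $\mathcal H$.} Let $\Delta^0$ agree with $\Delta$ on $\mathcal B(M)$ and vanish elsewhere. We claim that $\Delta^0$ is a weak $P$-representation of $M$. Relations not involving $\mathcal H$ are the same for $\Delta$ and $\Delta^0$. Consider a relation with $Iab=H\in\mathcal H$. By Step 1 only the first term can change. If $Icd$ is not a basis, this term vanishes for both functions. If $Icd$ is a basis, we have to show
\begin{equation}\label{eq:restored}
\Delta(Iac)\Delta(Ibd)=\Delta(Iad)\Delta(Ibc).
\end{equation}
Pick $g\in I$ and let $J=I\setminus\{g\}$. Since $\bar c,\bar d\notin W$, we have $\bar c+\bar d\in W$. Since $J\cup\{g,c,d\}$ is a basis of $M$, the vectors $\bar g,\bar c,\bar d$ are independent, so $\bar c+\bar d\notin\{0,\bar g\}$. Thus $\bar c+\bar d\in\{\bar a,\bar b\}$, and as \eqref{eq:restored} is symmetric in $a$ and $b$, we may assume $\bar c+\bar d=\bar a$. Then \eqref{eq:restored} is \eqref{eq:localharm} with $-1=1$.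

\medskip\noindent\textbf{Step 6: surjectivity.} By Lemma~\ref{lem:binary} applied to $\Delta^0$, we can rescale $\Delta$ so that it is $1$ on $\mathcal B(M)$. Let $H\in\mathcal H$ and $p_H=\Delta(H)\in P^\times$, and choose $J,a,b,g,c,d$ as in Step 3. The vectors $\bar g,\bar c,\bar d$ span a space containing $\bar g,\bar a,\bar c$, which is $V$; so $Jgcd$ is a basis of $M$. By Step 1 the relation at $(Jg;a,b,c,d)$ reads $p_H+1+1\in N_P$. By Proposition~\ref{prop:Q} there is a morphism $f\colon Q_m\to P$ with $f(x_H)=p_H$ for all $H$, and $\Delta=f\circ\Delta^{\mathrm{un}}$.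

\medskip\noindent\textbf{Step 7: injectivity.} Here we use that $M$ is connected. Suppose that $f'\circ\Delta^{\mathrm{un}}$ is obtained from $f\circ\Delta^{\mathrm{un}}$ by rescaling with $\gamma$ and $\delta$. Both functions are $1$ on $\mathcal B(M)$, so $\gamma\prod_{e\in B}\delta(e)=1$ for all $B\in\mathcal B(M)$. Let $x\ne y$ in $E$, let $K$ be a circuit containing both, and extend $K\setminus\{y\}$ to a basis $B$. Then $K$ is the unique circuit in $B\cup\{y\}$, so $B-x+y$ is a basis, and comparing the two equations gives $\delta(x)=\delta(y)$. So $\delta$ is a constant with $\gamma\delta^r=1$, and $f'(x_H)=\gamma\delta^rf(x_H)=f(x_H)$ for all $H\in\mathcal H$. Hence $f=f'$.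

\medskip
Thus $Q_m$ represents the functor defining $F_{M'}$, and Proposition~\ref{prop:Q} completes the proof of Theorem~\ref{thm:criterion}. \qed

\section{Self-dual codes and the Golay matroid}\label{sec:golay}

\subsection{The matroid of a self-dual code}

A \emph{binary code} on a finite set $E$ is a subspace $C\subseteq\mathbb F_2^E$. Its elements are \emph{words}; we identify a word with its support, so that sum is symmetric difference and the \emph{weight} $|w|$ is the size. A nonzero word is \emph{minimal} if it contains no other nonzero word of $C$. The code is \emph{self-dual} if $C=C^\perp$ for the dot product $w\cdot w'=|w\cap w'|\bmod 2$. Then $|E|=2r$ with $r=\dim C$, every word has even weight because $w\cdot w=0$, and therefore $E\in C^\perp=C$; so complements of words are words. A \emph{generator matrix} is an $r\times E$ matrix whose rows form a basis of $C$. Let $v_e\in\mathbb F_2^r$ be its columns and $M(C)$ their matroid, which has rank $r$. The code describes $M(C)$ in two ways: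
\begin{itemize}
\item[(D1)] $\sum_{e\in w}v_e=0$ if and only if $w\in C^\perp=C$;
\item[(D2)] $f\mapsto\{e:f(v_e)=1\}$ is an isomorphism from the dual space of $\mathbb F_2^r$ onto $C$.
\end{itemize}
By (D1) the circuits of $M(C)$ are the minimal words. For instance, the rows of the matrix with columns $(1,e)$, $e\in\{0,1\}^3$, generate the code consisting of $\emptyset$, $E$ and the $14$ planes; it is self-dual, and its matroid is $AG(3,2)$. For $X\subseteq E$ let $C(X)$ be the space of words contained in $X$.

\begin{lemma}\label{lem:code}
Let $C$ be a self-dual code on $E$, $|E|=2r$, and $M=M(C)$.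
\begin{itemize}
\item[(1)] $\lambda(X)=|X|-2\dim C(X)$ for all $X\subseteq E$.
\item[(2)] If $\lambda(X)\ge\min(|X|,\kappa)$ whenever $|X|\le r$, then $M$ and all its relaxations are $(\kappa+1)$-connected.
\item[(3)] A minimal word $H$ of weight $r$ is a circuit-hyperplane of $M$.
\item[(4)] Let $H$ be as in (3), $r\ge3$, $S=E\setminus H$ and $H=J\sqcup\{a,b,g\}$. There are words $w_1,w_2\in C$ with $w_1\cap H=\{a,b\}$ and $w_2\cap H=\{a,g\}$, and for any such words the number of values of $v_c$, $c\in S$, modulo $\langle J\rangle$ is the number of values of the map $S\to\mathbb F_2^2$, $c\mapsto(w_1(c),w_2(c))$.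
\end{itemize}
\end{lemma}

\begin{proof}
(1) By (D1), $C(X)$ is the space of linear relations among the $v_e$, $e\in X$, so $\operatorname{rk}(X)=|X|-\dim C(X)$. By (D2), $C(X)$ is the space of functionals vanishing on $\langle E\setminus X\rangle$, so $\operatorname{rk}(E\setminus X)=r-\dim C(X)$.

(2) Let $j\le\kappa$. The smaller side $X$ of a $j$-separation would satisfy $j\le|X|\le r$ and $j-1\ge\lambda(X)\ge\min(|X|,\kappa)\ge j$, which is absurd. Relaxation does not decrease $\lambda$.

(3) $H$ is a circuit of size $r$, so it has rank $r-1$. Let $f_0$ be the functional corresponding to the word $S=E\setminus H$ in (D2). It vanishes on $\langle H\rangle$ and is $1$ on every $v_c$, $c\in S$, so no such $v_c$ lies in $\langle H\rangle$.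

(4) We use the notation of Lemma~\ref{lem:local}. Under (D2), words disjoint from $J$ correspond to functionals on $V$. Since $\bar a,\bar b$ are independent and $\bar g=\bar a+\bar b$, there are functionals $f_1,f_2$ on $V$ with values $(1,1,0)$ and $(1,0,1)$ on $(\bar a,\bar b,\bar g)$, and these correspond exactly to the words $w_1,w_2$ in the statement. The restrictions of $f_1,f_2$ to $W$ are independent and $f_0\neq0$ vanishes on $W$, so $f_0,f_1,f_2$ are coordinates on $V$. In them $\bar c=(1,w_1(c),w_2(c))$ for $c\in S$.
\end{proof}

For words $H,H'$ of weight $r$ we have $|H+H'|=2(r-|H\cap H'|)$. So condition (a) of Theorem~\ref{thm:criterion} says $|H+H'|\ge8$, and it holds for all pairs as soon as every nonzero word has weight at least $8$. In the code of the cube the smallest weight is $4$, and only complementary planes satisfy (a).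

\subsection{Proof of Theorem~\ref{thm:golay}}

We use the following facts \cite{MS,CS}: the extended Golay code $C\subset\mathbb F_2^{24}$ is self-dual of dimension $12$, its words have weights $0,8,12,16,24$, and $2576$ of them have weight $12$. Let $M=M(C)$, so $r=12$.

\emph{Connectivity.} We check the hypothesis of Lemma~\ref{lem:code}(2) with $\kappa=6$. Let $|X|\le12$. If $|X|\le7$, then $C(X)=0$ and $\lambda(X)=|X|$. Two distinct nonzero words $u,v$ satisfy $2|u\cup v|=|u|+|v|+|u+v|\ge24$, because each point of $u\cup v$ lies in exactly two of $u,v,u+v$. So for $8\le|X|\le11$ we have $\dim C(X)\le1$ and $\lambda(X)\ge6$. Let $|X|=12$. A $3$-dimensional subspace of $C(X)$ would have seven nonzero words of total weight at least $56$, while each point of $X$ lies in $0$ or $4$ of them, which bounds the total weight by $48$. So $\dim C(X)\le2$ and $\lambda(X)\ge8$. Hence $M$ and all its relaxations are $7$-connected; in particular $M$ is connected.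

\emph{Dodecads are circuit-hyperplanes.} A nonzero word properly contained in a dodecad $H$ would have weight $8$, and its sum with $H$ would have weight $4$. So $H$ is minimal, and Lemma~\ref{lem:code}(3) applies.

\emph{Conditions (a) and (b).} Condition (a) holds because nonzero words have weight at least $8$. For (b), let $H$ be a dodecad and take $S,J,w_1,w_2$ as in Lemma~\ref{lem:code}(4). Let $w$ be any word with $|w\cap H|=2$, and $s=|w\cap S|$. The words $w$ and $w+S$ have weights $2+s$ and $14-s$. Both weights are positive, so both are at least $8$, and they add up to $16$; hence $s=6$. This applies to $w_1$, $w_2$ and $w_1+w_2$, which meets $H$ in $\{b,g\}$. If $n_{\alpha\beta}$ is the number of $c\in S$ with $(w_1(c),w_2(c))=(\alpha,\beta)$, then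
\[
n_{10}+n_{11}=n_{01}+n_{11}=n_{10}+n_{01}=6,\qquad n_{00}+n_{01}+n_{10}+n_{11}=12.
\]
So all four numbers equal $3$, and (b) holds by Lemma~\ref{lem:code}(4).

Theorem~\ref{thm:criterion}, with $\mathcal C$ the set of all $2576$ dodecads, gives $F_{M_{\mathcal H}}\simeq Q_m$ for every set $\mathcal H$ of $m\le2575$ dodecads. The remaining statements are in Proposition~\ref{prop:Q}. \qed

\section{Random self-dual codes}\label{sec:random}

We prove Theorem~\ref{thm:arbitrary}. A $k$-connected matroid is $k'$-connected for $k'\le k$, so we may assume $k\ge6$. Let $|E|=2r$ with $r$ even and large in terms of $k$ and $m$. Call a pair $(C,H)$ of a self-dual code $C$ on $E$ and a word $H\in C$ of weight $r$ \emph{good} if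
\begin{itemize}
\item[(G1)] $H$ is a minimal word of $C$;
\item[(G2)] $\lambda(X)\ge\min(|X|,k)$ in $M(C)$ whenever $|X|\le r$;
\item[(G3)] condition (b) of Theorem~\ref{thm:criterion} holds for $H$ in $M(C)$.
\end{itemize}
We need one code $C$ that forms good pairs with $m+1$ different words. It is easier to fix $H$ and vary $C$: the codes are then parametrized by a symplectic group, in which probabilities can be computed. We show that at least half of these codes are good for $H$, and a double count produces a code with many good words. We use repeatedly that $\prod_s(1-a_s)\ge1-\sum_sa_s$ for $a_s\in[0,1]$.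

\subsection{Codes through a fixed word}

For a set $T$ of size $r$ let $V_T$ be the space of even-weight words on $T$ modulo the word $T$, with the form $\langle\,,\rangle$ induced by the dot product; $[x]$ denotes the class of $x$. The form is well defined because even words are orthogonal to $T$, alternating because $x\cdot x=|x|\bmod2$, and nondegenerate because only $\emptyset$ and $T$ are orthogonal to all even words. The dimension of $V_T$ is $n=r-2$, which is even.

We recall the facts on such \emph{symplectic} spaces. Any two of the same dimension are isometric, so there are $|\mathrm{Sp}_n(2)|$ isometries between them. Counting symplectic bases pair by pair, with $(2^{2s}-1)2^{2s-1}$ choices of a pair with product $1$ in dimension $2s$, gives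
\begin{equation}\label{eq:sp}
|\mathrm{Sp}_n(2)|=2^{n^2/4}\prod_{s=1}^{n/2}(4^s-1)=2^{n(n+1)/2}\prod_{s=1}^{n/2}(1-4^{-s})\ge\tfrac23\,2^{(r-1)(r-2)/2}.
\end{equation}
Witt's theorem says that a form-preserving linear isomorphism between two subspaces extends to an isometry of the whole space.

Fix $H\subset E$ with $|H|=r$, let $S=E\setminus H$, and write words on $E$ as pairs $(x,y)$ with $x\subseteq H$, $y\subseteq S$. For an isometry $\varphi\colon V_H\to V_S$ let
\[
C_\varphi=\{(x,y):\ |x|,|y|\text{ even},\ \varphi[x]=[y]\}.
\]
The map $(x,y)\mapsto[x]$ from $C_\varphi$ onto $V_H$ has kernel spanned by $H$ and $S$, so $\dim C_\varphi=r$. Two words have product $\langle[x],[x']\rangle+\langle\varphi[x],\varphi[x']\rangle=0$, so $C_\varphi$ is self-dual. If $(x,\emptyset)\in C_\varphi$, then $[x]=0$, so $H$ is a minimal word, and the same argument applies to $S$; thus (G1) holds. Finally $\varphi$ can be read off from $C_\varphi$, so different isometries give different codes.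

Let $\varphi$ be uniformly random. If $u=(u_1,\dots,u_t)$ is a linearly independent tuple in $V_H$, then $\varphi(u)$ is uniformly distributed among the independent tuples in $V_S$ with the same Gram matrix $(\langle u_i,u_j\rangle)$: by Witt's theorem any two such tuples differ by an isometry $\psi$ of $V_S$, and $\psi\varphi$ is again uniform.

\subsection{Connectivity}

By Lemma~\ref{lem:code}(1), condition (G2) bounds $\dim C_\varphi(X)$. When $|X|$ is close to $r$, the space $C_\varphi(X)$ is an intersection of two subspaces of almost complementary dimensions, and it is nonzero with probability that is too large for a union bound over all $X$. But for such $X$ only a large dimension violates (G2), so we estimate the probability of dimension at least $t$.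

\begin{lemma}\label{lem:tail}
Let $|X|=\ell\le r$, $X\ne H,S$, and $1\le t\le n/2$. Then
\[
\Pr\bigl(\dim C_\varphi(X)\ge t\bigr)\le6\cdot2^{-t(r-\ell)-t(t+1)/2}.
\]
\end{lemma}

\begin{proof}
Let $U_H\subseteq V_H$ and $U_S\subseteq V_S$ be the images of the even words contained in $X\cap H$ and $X\cap S$. Since $|X|\le r$ and $X\ne H,S$, the set $X$ contains neither $H$ nor $S$, so each class in $U_H$ or $U_S$ has exactly one representative inside $X$. Hence $(x,y)\mapsto[x]$ identifies $C_\varphi(X)$ with $U_H\cap\varphi^{-1}(U_S)$. If $X\cap H$ or $X\cap S$ is empty, this space is zero. Otherwise $\dim U_H+\dim U_S=\ell-2$.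

We bound from below the number of independent $t$-tuples in $V_S$ with a prescribed alternating Gram matrix. When $j$ vectors have been chosen, the next one has to satisfy $j$ independent linear equations, by nondegeneracy, and to avoid a span of size $2^j$. So the number is at least
\[
\prod_{j=0}^{t-1}(2^{n-j}-2^j)=2^{tn-t(t-1)/2}\prod_{j=0}^{t-1}(1-2^{-(n-2j)})\ge\tfrac23\,2^{tn-t(t-1)/2},
\]
because the exponents $n-2j$ are distinct even numbers $\ge2$ and $\sum_{s\ge1}4^{-s}=\frac13$. Therefore a given independent $t$-tuple in $U_H$ is mapped into $U_S$ with probability at most $|U_S|^t\cdot\frac32\,2^{-tn+t(t-1)/2}$. The expected number of independent $t$-tuples in $U_H\cap\varphi^{-1}(U_S)$ is then at most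
\[
\tfrac32\,2^{t(\ell-2)-tn+t(t-1)/2}=\tfrac32\,2^{-t(r-\ell)+t(t-1)/2}.
\]
If the dimension is at least $t$, the number of such tuples is at least
\[
\prod_{j<t}(2^t-2^j)=2^{t^2}\prod_{s=1}^t(1-2^{-s})\ge2^{t^2}\cdot\tfrac12\Bigl(1-\sum_{s\ge2}2^{-s}\Bigr)=\tfrac14\,2^{t^2}.
\]
Markov's inequality gives the bound, since $t(t-1)/2-t^2=-t(t+1)/2$.
\end{proof}

\begin{lemma}\label{lem:G2}
For fixed $k$, the probability that $C_\varphi$ violates \textup{(G2)} tends to $0$ as $r\to\infty$.
\end{lemma}

\begin{proof}
For $X=H$ and $X=S$ we have $\dim C_\varphi(X)=1$ and $\lambda(X)=r-2\ge k$. For the other $X$ with $1\le|X|=\ell\le r$, Lemma~\ref{lem:code}(1) shows that $\lambda(X)<\min(\ell,k)$ if and only if $\dim C_\varphi(X)\ge t_\ell$, where $t_\ell=1$ for $\ell\le k$ and $t_\ell=\lfloor(\ell-k)/2\rfloor+1>(\ell-k)/2$ for $\ell>k$. Write $t=t_\ell$. We need three inequalities.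
\begin{itemize}
\item $t\le n/2$. Indeed $t\le(r-k)/2+1\le(r-4)/2$, since $k\ge6$.
\item $t(r-\ell)+t(t+1)/2\ge t(r-k)/4$. For $\ell\le k$ we have $r-\ell\ge r-k$. For $\ell>k$ we have $(t+1)/2\ge(\ell-k)/4$, and $r-\ell+(\ell-k)/4=r-3\ell/4-k/4\ge(r-k)/4$.
\item $\ell\le(k+1)t$. For $\ell\le k$ this holds with $t=1$. For $\ell>k$ we have $\ell\le2t+k-1\le2t+(k-1)t$.
\end{itemize}
There are at most $(2r)^\ell\le(2r)^{(k+1)t}$ sets of size $\ell$. Put $\beta=(2r)^{k+1}2^{-(r-k)/4}$, which is at most $1$ for large $r$. By Lemma~\ref{lem:tail} the probability of a violation is at most $\sum_{\ell=1}^r6\beta^{t_\ell}\le6r\beta$, and this tends to $0$.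
\end{proof}

\subsection{Fano planes}

\begin{lemma}\label{lem:G3}
The probability that $(C_\varphi,H)$ violates \textup{(G3)} tends to $0$ as $r\to\infty$.
\end{lemma}

\begin{proof}
Fix $H=J\sqcup\{a,b,g\}$. The words of Lemma~\ref{lem:code}(4) are $w_1=(\{a,b\},y_1)$ and $w_2=(\{a,g\},y_2)$ with $[y_1]=\varphi[\{a,b\}]$ and $[y_2]=\varphi[\{a,g\}]$. Say that a pair $(y_1,y_2)$ of words on $S$ is \emph{deficient} if $c\mapsto(y_1(c),y_2(c))$ misses a value in $\mathbb F_2^2$; then (b) fails for $J$ exactly when our pair is deficient. There are at most $4\cdot3^r$ deficient pairs. Complementing $y_1$ or $y_2$ permutes the four values, so the four pairs of representatives of a pair of classes are all deficient or all not; hence at most $3^r$ pairs of classes are deficient. The classes $[\{a,b\}]$ and $[\{a,g\}]$ have product $1$, so $([y_1],[y_2])$ is uniform among the $(2^n-1)2^{n-1}\ge2^{2n-2}=2^{2r-6}$ pairs with product $1$ in $V_S$, all of which are independent. Summing over $J$, the probability of a violation is at most $\binom r3 3^r/2^{2r-6}$, which tends to $0$ because $3<4$.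
\end{proof}

\subsection{Averaging and conclusion}

For large even $r$, Lemmas~\ref{lem:G2} and~\ref{lem:G3} show that for each of the $\binom{2r}r$ sets $H$ at least $\frac12|\mathrm{Sp}_n(2)|$ codes $C$ make $(C,H)$ good; the bounds do not depend on $H$. The number of self-dual codes of length $2r$ is \cite[Ch.~19]{MS}
\[
\prod_{s=1}^{r-1}(2^s+1)=2^{r(r-1)/2}\prod_{s=1}^{r-1}(1+2^{-s})\le e\,2^{r(r-1)/2}.
\]
By \eqref{eq:sp} and $\binom{2r}r\ge4^r/(2r+1)$, the average over all self-dual codes $C$ of the number of $H$ with $(C,H)$ good is at least
\[
\frac1{3e}\binom{2r}r2^{-(r-1)}\ge\frac1{3e}\cdot\frac{2^{r+1}}{2r+1},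
\]
which tends to infinity. Choose $r\ge8$ and a code $C$ with at least $m+1$ such words, let $\mathcal C$ be a set of $m+1$ of them, and let $M=M(C)$.

By (G2) and Lemma~\ref{lem:code}(2), $M$ and its relaxations are $(k+1)$-connected; in particular $M$ is connected. By (G1) and Lemma~\ref{lem:code}(3), the members of $\mathcal C$ are circuit-hyperplanes. A nonzero word $w$ with $|w|\le r$ satisfies $|w|-2\ge\lambda(w)\ge\min(|w|,k)$, which forces $|w|\ge k+2\ge8$; a word with $|w|>r$ also has weight at least $8$. As noted after Lemma~\ref{lem:code}, this gives condition (a), and condition (b) is (G3). Theorem~\ref{thm:criterion}, applied to a subset $\mathcal H\subset\mathcal C$ with $m$ elements, shows that the $k$-connected matroid $M_{\mathcal H}$ has foundation $\mathbb F_2\otimes\mathbb D^{\otimes m}$. This proves Theorem~\ref{thm:arbitrary}. \qed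

\begin{thebibliography}{9}

\bibitem{BL}
Matthew Baker and Oliver Lorscheid, \emph{Foundations of matroids I}.

\bibitem{BLZ}
Matthew Baker, Oliver Lorscheid and Tianyi Zhang, \emph{Foundations of matroids -- Part 2: Further theory, examples, and computational methods}, arXiv:2310.19952 (2023).

\bibitem{CS}
Conway and Sloane, \emph{Sphere Packings, Lattices and Groups}.

\bibitem{MS}
MacWilliams and Sloane, \emph{The Theory of Error-Correcting Codes}.

\bibitem{Oxley}
Oxley, \emph{Matroid Theory}.

\end{thebibliography}
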